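\title{The Bellows conjecture in even-dimensional Lobachevsky spaces}

\begin{abstract}
We prove that the generalized oriented volume of a bounded flexible polyhedron in the Lobachevsky space $\Lambda^n$ is constant during the flexion for every $n\ge 3$, in particular for every even $n\ge 4$. The proof does not use the parity of $n$. Schl\"afli's formula reduces the statement to the relations $\sum_F \operatorname{vol}_{n-2}(F)\operatorname{ord}_p(e^{i\alpha_F})=0$ at the points $p$ of a complex curve of configurations, where $F$ runs over the codimension-two faces and $\alpha_F$ are the dihedral angles. At such a point, unimodular lattices over $\mathbb C[[t]]$ and the Bruhat--Tits tree organize the faces with $\operatorname{ord}_p\ne0$ into $(n-2)$-dimensional cycles, and each cycle is flattened isometrically into a real $\Lambda^{n-2}$, where its signed volume is zero. The same argument shows that the element $\sum_F[F]\otimes\alpha_F$ of $\mathcal P(\Lambda^{n-2})\otimes\mathbb R/2\pi\mathbb Z$, where $\mathcal P$ is the scissors congruence group, is constant as well.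
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Lambda^n$ be the $n$-dimensional Lobachevsky (hyperbolic) space of sectional curvature $-1$. We consider oriented connected closed $(n-1)$-dimensional polyhedral surfaces $P$ in $\Lambda^n$. They may intersect themselves, and all their vertices lie in $\Lambda^n$, so that $P$ is bounded. One should think of $P$ as a mechanism whose $(n-1)$-faces are rigid plates and whose $(n-2)$-faces are hinges. A \emph{flexion} of $P$ is a continuous deformation $P_s$ in which the combinatorial type is preserved and every $(n-1)$-face remains congruent to itself, while the dihedral angles at the hinges may vary. A flexion is \emph{non-trivial} if there is no continuous family of isometries $g_s$ of $\Lambda^n$ with $P_s=g_s(P)$ for all $s$, and $P$ is a \emph{flexible polyhedron} if it admits a non-trivial flexion.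

A self-intersecting surface does not bound a region, so the enclosed volume is counted with multiplicities. The \emph{generalized oriented volume} of $P$ is
\[
V(P)=\sum_{\Omega}\operatorname{ind}_P(\Omega)\operatorname{vol}(\Omega),
\]
where $\Omega$ runs over the bounded connected components of $\Lambda^n\setminus P$ and $\operatorname{ind}_P(\Omega)$ is the winding number of the oriented surface $P$ around any point of $\Omega$; the unbounded component has winding number $0$. For an embedded surface, $V(P)$ is the volume of the enclosed region, up to sign.

The \emph{Bellows conjecture in $\Lambda^n$} says that the generalized oriented volume of every flexible polyhedron in $\Lambda^n$ is constant during the flexion. The following is known. The Euclidean analogue holds in $\mathbb E^n$ for all $n\ge3$; the conjecture holds for bounded flexible polyhedra in $\Lambda^n$ when $n\ge3$ is odd; flexible polyhedra exist in $\Lambda^n$ for all $n\ge3$; and there is no analogue in dimension $2$, where flexible polygons change their areas. The question whether the conjecture holds for every even $n\ge4$ is posed in \cite{Gaifullin}. We answer it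 in the affirmative.

What should one expect? A convex $N$-gon in $\Lambda^2$ with angles $\alpha_1,\dots,\alpha_N$ has area $(N-2)\pi-\sum_j\alpha_j$, and nothing forces the sum of the angles to be constant: a rhombus can be folded flat. In dimension $n$ the role of this formula is played by Schl\"afli's formula, which along a flexion reads $(n-1)\,dV=-\sum_FA_F\,d\alpha_F$, where $A_F$ is the constant $(n-2)$-dimensional volume of the hinge $F$ and $\alpha_F$ is the dihedral angle. So the conjecture says that a weighted sum of the angles stays constant while the angles themselves move. The numbers $z_F=e^{i\alpha_F}$ are polynomials in the coordinates of the vertices. Along an algebraic arc of configurations they extend to meromorphic functions on a compact Riemann surface $Y$, and we shall see in Section~\ref{sec:reduction} that the form $\sum_FA_F\,dz_F/z_F$ vanishes if and only if all its residues $\sum_FA_F\operatorname{ord}_p(z_F)$, $p\in Y$, vanish. Thus the conjecture amounts to linear relations with \emph{integer} coefficients among the volumes of the hinges. A natural source of such a relation is a closed $(n-2)$-dimensional chain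 of hinges laid out isometrically in $\Lambda^{n-2}$, since its signed volume is zero as soon as $n-2\ge1$. This suggests that the dividing line runs between $n=2$ and $n\ge3$, and not between even and odd $n$.

To state the results we pass to simplicial surfaces; Section~\ref{sec:triangulation} shows that nothing is lost. Let $\mathcal S$ be a finite oriented closed $(n-1)$-dimensional simplicial \emph{pseudomanifold}: a finite simplicial complex in which every simplex lies in an $(n-1)$-simplex, every $(n-2)$-simplex lies in exactly two $(n-1)$-simplices, and the $(n-1)$-simplices are oriented so that these two induce opposite orientations on it. We call the simplices of dimensions $n-1$, $n-2$, $n-3$ \emph{facets}, \emph{hinges}, \emph{joints}, and denote them by $T$, $F$, $H$. A polyhedron of type $\mathcal S$ is a map $v\mapsto x_v\in\Lambda^n$ on the vertices such that the vertices of each facet span a nondegenerate geodesic $(n-1)$-simplex; the surface is the union of these simplices. Fix one such polyhedron, let $\ell_{vw}$ be its edge lengths, and let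
\[
X=\bigl\{(x_v)\in(\Lambda^n)^{\operatorname{Vert}\mathcal S}:\ d(x_v,x_w)=\ell_{vw}\ \text{for all edges } vw \text{ of }\mathcal S\bigr\}.
\]
A simplex is determined up to congruence by its edge lengths, so every point of $X$ is a polyhedron of type $\mathcal S$ with the same facets, and a flexion is a continuous path in $X$.

\begin{theorem}\label{thm:A}
Let $n\ge3$. The generalized oriented volume is constant on each connected component of $X$. Hence the Bellows conjecture holds for all bounded flexible polyhedra in $\Lambda^n$, in particular for every even $n\ge4$.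
\end{theorem}

The proof gives a finer invariant. For $m\ge1$ the \emph{scissors congruence group} $\mathcal P(\Lambda^m)$ is the abelian group generated by symbols $[Z]$, one for each $m$-dimensional polytope $Z\subset\Lambda^m$, with the relations $[Z]=\sum_j[Z_j]$ when $Z$ is cut into polytopes $Z_j$ with disjoint interiors, and $[gZ]=[Z]$ for every isometry $g$. The volume defines a homomorphism $\operatorname{vol}\colon\mathcal P(\Lambda^m)\to\mathbb R$. Each hinge has a class $[F]\in\mathcal P(\Lambda^{n-2})$ that is the same at all points of $X$, and $\operatorname{vol}[F]=A_F$ (the length of $F$ if $n=3$). The dihedral angle $\alpha_F\colon X\to\mathbb R/2\pi\mathbb Z$ is defined in Section~\ref{sec:angles}. Tensor products of abelian groups are taken over $\mathbb Z$.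

\begin{theorem}\label{thm:B}
Let $n\ge3$. The element $\sum_F[F]\otimes\alpha_F\in\mathcal P(\Lambda^{n-2})\otimes\mathbb R/2\pi\mathbb Z$ is constant on each connected component of $X$. In particular, so is the Dehn invariant $\sum_FA_F\otimes\alpha_F\in\mathbb R\otimes\mathbb R/2\pi\mathbb Z$.
\end{theorem}

Sections~\ref{sec:setup} and~\ref{sec:schlafli} set up the algebra of configurations and prove Schl\"afli's formula for $V$. Section~\ref{sec:reduction} derives both theorems from a statement about configurations over the field of Laurent series (Proposition~\ref{prop:local}). That statement is the heart of the paper: Section~\ref{sec:lattices} introduces the lattices and works two examples in dimension three, Section~\ref{sec:cycles} constructs the cycles of hinges, and Section~\ref{sec:flattening} flattens them. Section~\ref{sec:hypotheses} shows what breaks for $n=2$.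

\section{Configurations and dihedral angles}\label{sec:setup}

\subsection{The hyperboloid model}\label{sec:model}

Let $W=\mathbb R^{n+1}$ with a symmetric bilinear form $B$ of signature $(n,1)$, and let $\det$ be the alternating $(n+1)$-form that equals $1$ on a fixed orthonormal basis, so that
\begin{equation}\label{eq:gram}
\det\bigl(B(y_i,y_j)\bigr)_{i,j=0}^n=-\det(y_0,\dots,y_n)^2 .
\end{equation}
Both $B$ and $\det$ are extended linearly when scalars are extended. The space $\Lambda^n$ is one sheet of the hyperboloid $B(x,x)=-1$, and $B(x,y)=-\cosh d(x,y)$ for $x,y\in\Lambda^n$. Two points of the hyperboloid lie on the same sheet if and only if $B(x,y)<0$. For $x\in\Lambda^n$ the form $B$ is positive definite on the tangent space $x^\perp$. Consequently a $(k+1)$-dimensional subspace of $W$ that contains a point of $\Lambda^n$ has signature $(k,1)$, and $B$ is positive definite on its orthogonal complement. Points $y_0,\dots,y_k\in\Lambda^n$ span a nondegenerate $k$-simplex if and only if they are linearly independent in $W$, and two such simplices with the same Gram matrix are congruent.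

In this model $X$ is given by the equations $B(x_v,x_v)=-1$, $B(x_v,x_w)=-\cosh\ell_{vw}$ and by inequalities that select the sheet, so $X$ is a semialgebraic set. For a nonempty simplex $\sigma$ of $\mathcal S$ the Gram matrix $\operatorname{Gr}(\sigma)=(B(x_v,x_w))_{v,w\in\sigma}$ is constant on $X$ and has signature $(\dim\sigma,1)$. We put $\delta_\sigma=\sqrt{-\det\operatorname{Gr}(\sigma)}>0$ and write $\langle\sigma\rangle$ for the span of the vectors $x_v$, $v\in\sigma$.

\subsection{Reduction to simplicial surfaces}\label{sec:triangulation}

Let $P_s$ be a flexion of a surface with arbitrary polyhedral faces. If some faces are not convex, choose at $s=0$ a finite family of hyperplanes of $\Lambda^n$ such that the plane spanned by each face, of any dimension, is an intersection of members of the family, and cut every face by this family. The boundary of each face lies in the hyperplanes, so each face becomes a union of convex cells; the decompositions agree along common subfaces because the family is the same. An $(n-2)$-cell lies in exactly two $(n-1)$-cells: on its two sides if it is interior to an $(n-1)$-face, and one in each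 of the two adjacent faces if it lies in a hinge.

Now take the barycentric subdivision: choose a point in the relative interior of each cell, and let the simplices be spanned by the points of flags of cells. These simplices are nondegenerate, because the point chosen in a cell lies outside the plane of any proper face of that cell. An $(n-2)$-simplex is a complete flag with one member removed, say the member of dimension $j$. If $0<j<n-1$, the flag can be completed in exactly two ways, since in a convex polytope exactly two faces lie strictly between two incident faces whose dimensions differ by $2$. If $j=0$, the two ways are the two ends of an edge, and if $j=n-1$, they are the two $(n-1)$-cells found above. Orienting each $(n-1)$-simplex as the face that contains it, we obtain an oriented pseudomanifold $\mathcal S$. The congruences that move the faces carry the subdivision from $P_0$ to $P_s$; they agree on common subfaces, because they agree on vertices and a face lies in the convex hull of its vertices. Every edge of $\mathcal S$ lies in a rigid face, so its length is constant, and the oriented surface, hence $V$, is not changed by subdividing.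 Thus the flexion is a path in the space $X$ of $\mathcal S$, and the second sentence of Theorem~\ref{thm:A} follows from the first.

\subsection{Links of joints}\label{sec:links}

Let $H$ be a joint with a fixed order of its vertices. Its link is the graph whose vertices are the $u$ such that $H\cup\{u\}$ is a hinge and whose edges are the $uu'$ such that $H\cup\{u,u'\}$ is a facet. Each hinge lies in two facets, so the link is a disjoint union of cycles. Let $(u_1,\dots,u_N)$ be one of them, with indices mod $N$, and put
\[
F_j=H\cup\{u_j\},\qquad T_j=H\cup\{u_{j-1},u_j\}.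
\]
Let $\kappa_j=\pm1$ be the sign of the ordering $(H,u_{j-1},u_j)$ with respect to the orientation of $T_j$. The orderings $(H,u_j,u_{j-1})$ of $T_j$ and $(H,u_j,u_{j+1})$ of $T_{j+1}$ have signs $-\kappa_j$ and $\kappa_{j+1}$, and these are opposite because $T_j$ and $T_{j+1}$ induce opposite orientations on $F_j$. So $\kappa_j=\kappa_{j+1}$. Reversing the direction of the cycle if necessary, we always assume that
\begin{equation}\label{eq:link}
(H,u_{j-1},u_j)\ \text{is a positive ordering of }T_j\text{ for all }j.
\end{equation}

\subsection{Normals and angles}\label{sec:angles}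

Let $x\in X$. The dihedral angle at a hinge $F$ is measured in the Euclidean plane $\langle F\rangle^\perp$. Each of the two facets at $F$ provides an orthonormal basis of this plane, made of a vector tangent to the facet and a vector normal to it, and the angle compares the two bases.

\emph{Tangent vectors.} Let $\sigma\neq\emptyset$ and $\tau=\sigma\cup\{a\}$ be simplices of $\mathcal S$. The component of $x_a$ orthogonal to $\langle\sigma\rangle$ is nonzero and has positive norm, so
\begin{equation}\label{eq:apex}
x_a=\sum_{v\in\sigma}b_vx_v+c\,e_{\tau,\sigma},\qquad e_{\tau,\sigma}\perp\langle\sigma\rangle,\quad B(e_{\tau,\sigma},e_{\tau,\sigma})=1,\quad c>0 .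
\end{equation}
The $b_v$ solve the linear system with matrix $\operatorname{Gr}(\sigma)$ and right-hand side $(B(x_a,x_v))_{v\in\sigma}$, and $\det\operatorname{Gr}(\tau)=c^2\det\operatorname{Gr}(\sigma)$ gives $c=\delta_\tau/\delta_\sigma$. So $b_v$ and $c$ are real \emph{constants} on $X$, and $e_{\tau,\sigma}$ is a fixed real linear combination of the $x_v$, $v\in\tau$.

\emph{Normal vectors.} For a facet $T$ with positively ordered vertices $v_1,\dots,v_n$ define $m_T\in W$ by
\begin{equation}\label{eq:normal}
B(m_T,y)=\delta_T^{-1}\det(x_{v_1},\dots,x_{v_n},y)\qquad\text{for all }y\in W .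
\end{equation}
Then $m_T\ne0$ and $m_T\perp\langle T\rangle$, so $B(m_T,m_T)>0$. Put $y=m_T$ in \eqref{eq:normal} and compare with \eqref{eq:gram}: this gives $\delta_T^2B(m_T,m_T)^2=\det(x_{v_1},\dots,x_{v_n},m_T)^2=\delta_T^2B(m_T,m_T)$. Hence $B(m_T,m_T)=1$ and $\det(x_{v_1},\dots,x_{v_n},m_T)=\delta_T$.

\emph{Angles.} Let $F$ be a hinge with an orientation $(v_1,\dots,v_{n-1})$. Of the two facets containing $F$, exactly one, called $T_+$, has $(v_1,\dots,v_{n-1},a)$ as a positive ordering, $a$ being its remaining vertex; the other is $T_-$. Write $e_\pm=e_{T_\pm,F}$ and $m_\pm=m_{T_\pm}$. Substituting \eqref{eq:apex} for the remaining vertex into $\det(x_{v_1},\dots,x_{v_{n-1}},x_a,m_\pm)=\pm\delta_{T_\pm}$ and dividing by $c=\delta_{T_\pm}/\delta_F$, we get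
\begin{equation}\label{eq:det}
\det(x_{v_1},\dots,x_{v_{n-1}},e_\pm,m_\pm)=\pm\delta_F .
\end{equation}
So $(e_+,m_+)$ and $(e_-,-m_-)$ are equally oriented orthonormal bases of $\langle F\rangle^\perp$, and there is a unique $\alpha_F\in\mathbb R/2\pi\mathbb Z$ with
\begin{equation}\label{eq:rotation}
e_-=\cos\alpha_F\,e_++\sin\alpha_F\,m_+,\qquad -m_-=-\sin\alpha_F\,e_++\cos\alpha_F\,m_+ .
\end{equation}
This is the \emph{dihedral angle} at $F$: the angle by which $T_+$ has to be turned about $F$, starting toward $m_+$, to reach $T_-$. For the boundary of a convex polytope, oriented so that the $m_T$ point inward, it is the interior angle. Solving \eqref{eq:rotation} for $e_+$ gives $e_+=\cos\alpha_F\,e_-+\sin\alpha_F\,m_-$, so $\alpha_F$ does not change when the orientation of $F$ is reversed and $T_+$, $T_-$ are interchanged. The function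
\[
z_F=e^{i\alpha_F}=B(e_+,e_-)+iB(m_+,e_-)
\]
is a polynomial in the coordinates of the $x_v$.

Over $\mathbb C$ the rotation \eqref{eq:rotation} is diagonal. The vectors
\[
\xi_F=e_++im_+,\qquad \eta_F=e_+-im_+
\]
are isotropic, $B(\xi_F,\eta_F)=2$, and adding $\pm i$ times the second equation in \eqref{eq:rotation} to the first yields
\begin{equation}\label{eq:diag}
e_--im_-=z_F^{-1}\xi_F,\qquad e_-+im_-=z_F\,\eta_F .
\end{equation}
In particular, reversing the orientation of $F$ replaces the pair $(\xi_F,\eta_F)$ by $(z_F\eta_F,\,z_F^{-1}\xi_F)$.

\section{The volume and Schl\"afli's formula}\label{sec:schlafli}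

The definition of $V$ through the components of $\Lambda^n\setminus P$ is hard to differentiate, since the components appear and disappear. We rewrite $V$ as a signed sum of volumes of simplices, to which the classical formula applies.

\subsection{Straight simplices and local degrees}

We work in $\Lambda^m$, $m\ge1$, with its forms $B$ and $\det$; the cases $m=n$ and $m=n-2$ will be needed. For $y_0,\dots,y_k\in\Lambda^m$ the \emph{straight simplex} $[y_0,\dots,y_k]$ is the singular simplex $(\tau_0,\dots,\tau_k)\mapsto y(\tau)/\rho(\tau)$, where $y(\tau)=\sum\tau_jy_j$ and $\rho^2=-B(y,y)=\sum\tau_i\tau_j\cosh d(y_i,y_j)\ge1$. Its faces are the straight simplices on subsets of the vertices. If a simplicial complex is mapped to $\Lambda^m$ on vertices, we fix a total order of the vertices and write each oriented simplex as $\pm$ the increasingly ordered one; this gives a chain map from oriented simplicial chains to singular chains.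

Orient $\Lambda^m$ by the volume form $\det(x,\cdot,\dots,\cdot)$ at $x$. For $k=m$, in the coordinates $\tau_1,\dots,\tau_m$, the pullback of this form has density
\[
\rho^{-(m+1)}\det(y,\,y_1-y_0,\dots,y_m-y_0)=\rho^{-(m+1)}\det(y_0,\dots,y_m).
\]
Hence the signed volume
\begin{equation}\label{eq:svol}
\operatorname{svol}[y_0,\dots,y_m]=\det(y_0,\dots,y_m)\int\rho^{-(m+1)}\,d\tau_1\cdots d\tau_m
\end{equation}
is a smooth function of the vertices, equal to the volume of the simplex times $\operatorname{sign}\det(y_0,\dots,y_m)$.

\begin{lemma}\label{lem:degree}
Let $c=\sum_jc_j\sigma_j$ be an integral chain of straight $m$-simplices in $\Lambda^m$, $m\ge1$, and let $q$ be a point that lies on no degenerate $\sigma_j$ and on the boundary of no $\sigma_j$. Then the class of $c$ in $H_m(\Lambda^m,\Lambda^m\setminus q)\cong\mathbb Z$ is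
\[
\deg_qc=\sum_{\sigma_j\ni q}c_j\operatorname{sign}\det\sigma_j .
\]
If $\partial c=0$, then $\deg_qc=0$.
\end{lemma}

\begin{proof}
Each $\sigma_j$ is a relative cycle. It is zero in relative homology if it misses $q$. Otherwise it is a diffeomorphism of the standard simplex onto a neighborhood of $q$, which preserves or reverses orientation according to the sign of the density above, so its class is $\operatorname{sign}\det\sigma_j$. If $\partial c=0$, the class of $c$ comes from $H_m(\Lambda^m)$, which is zero because $\Lambda^m$ is contractible and $m\ge1$.
\end{proof}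

\subsection{The cone formula}

Let $x\in X$, let $P$ denote also the singular cycle $\sum_T[x_{v_1},\dots,x_{v_n}]$ given by the positively oriented facets, and fix $o\in\Lambda^n$. Let $[T,o]=[x_{v_1},\dots,x_{v_n},o]$ be the cone over a facet and $c=\sum_T[T,o]$. The boundary of $[T,o]$ is the cone over $\partial T$ plus $(-1)^n$ times the base, and the cones over the $\partial T$ cancel because $\sum_TT$ is a cycle. So $\partial c=(-1)^nP$. For $q\notin P$ the winding number $\operatorname{ind}_P(q)$ is the class of $P$ in $H_{n-1}(\Lambda^n\setminus q)\cong\mathbb Z$, and the boundary map $H_n(\Lambda^n,\Lambda^n\setminus q)\to H_{n-1}(\Lambda^n\setminus q)$ is an isomorphism. By Lemma~\ref{lem:degree}, $\operatorname{ind}_P(q)=\pm\deg_qc$ for all $q$ outside a set of measure zero, with a sign that depends only on $n$ and on the convention for winding numbers. Changing the convention replaces $V$ by $-V$, which is harmless, and we choose it so that the sign is $+$. Integrating over $q$,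
\begin{equation}\label{eq:cone}
V=\sum_T\operatorname{svol}[T,o].
\end{equation}
In particular the right side does not depend on $o$, and $V$ is continuous on $X$ by \eqref{eq:svol}.

\subsection{Schl\"afli's formula for $V$}

Recall Schl\"afli's formula: for a smooth family of nondegenerate simplices in $\Lambda^n$,
\[
(n-1)\,d\operatorname{vol}=-\sum_G\operatorname{vol}_{n-2}(G)\,d\beta_G,
\]
where $G$ runs over the faces of codimension $2$ and $\beta_G\in(0,\pi)$ is the dihedral angle at $G$. If $y,y'$ are the two vertices outside $G$, then $\beta_G$ is the angle between the orthogonal projections of $y$ and $y'$ to the plane $\langle G\rangle^\perp$. Indeed, at a point $g\in G$ the direction toward $y$ is the projection of $y$ to $g^\perp$, and its component normal to $G$ is the projection of $y$ to $\langle G\rangle^\perp$.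

\begin{lemma}\label{lem:schlafli}
Along an analytic arc $s\mapsto x(s)\in X$,
\[
(n-1)\frac{dV}{ds}=-\sum_FA_F\frac{d\alpha_F}{ds}.
\]
\end{lemma}

\begin{proof}
Fix $s_0$ and take $o$ outside all hyperplanes $\langle T\rangle$ at $s=s_0$. For $s$ near $s_0$ all cones $[T,o]$ are nondegenerate, and \eqref{eq:cone} reads $V=\sum_T\kappa_T\operatorname{vol}[T,o]$ with constant signs
\[
\kappa_T=\operatorname{sign}\det(x_{v_1},\dots,x_{v_n},o)=\operatorname{sign}B(m_T,o).
\]
Apply Schl\"afli's formula to each cone. The faces of codimension $2$ of $[T,o]$ are the hinges $F\subset T$ and the cones $[H,o]$ over the joints $H\subset T$.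

\emph{Hinges.} Let $\beta_\pm\in(0,\pi)$ be the angle of $[T_\pm,o]$ at $F$. By \eqref{eq:apex} it is the angle between $e_\pm$ and the projection of $o$ to $\langle F\rangle^\perp$. Let $\psi$ be the polar angle of this projection in the basis $(e_+,m_+)$. Then $\cos\psi=\cos\beta_+$ and $\operatorname{sign}\sin\psi=\operatorname{sign}B(m_+,o)=\kappa_{T_+}$, so $\kappa_{T_+}\beta_+\equiv\psi\pmod{2\pi}$. In the basis $(e_-,-m_-)$ the polar angle is $\psi-\alpha_F$ by \eqref{eq:rotation}, and its sine has the sign of $B(-m_-,o)$, so $-\kappa_{T_-}\beta_-\equiv\psi-\alpha_F$. Subtracting, $\kappa_{T_+}\beta_++\kappa_{T_-}\beta_-\equiv\alpha_F\pmod{2\pi}$. The two cones together contribute $-A_F\,d\alpha_F$.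

\emph{Cones over joints.} Fix $H$ and a cycle $(u_1,\dots,u_N)$ of its link as in \eqref{eq:link}. The span of $\langle H\rangle$ and $o$ has dimension $n-1$, so its orthogonal complement $E$ is a Euclidean plane, which we orient by the form $\det(x_H,\cdot,\cdot,o)$, where $x_H$ stands for the ordered vertices of $H$. Let $q_j$ be the projection of $x_{u_j}$ to $E$. The angle $\beta_j\in(0,\pi)$ of $[T_j,o]$ at $[H,o]$ is the angle between $q_{j-1}$ and $q_j$, and
\[
\kappa_{T_j}=\operatorname{sign}\det(x_H,x_{u_{j-1}},x_{u_j},o)=\operatorname{sign}\det(x_H,q_{j-1},q_j,o).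
\]
So $\kappa_{T_j}\beta_j$ is the oriented angle from $q_{j-1}$ to $q_j$, and $\sum_j\kappa_{T_j}\beta_j\in2\pi\mathbb Z$ because the sequence $q_j$ closes up. This sum is continuous in $s$, hence constant. The factor $\operatorname{vol}_{n-2}[H,o]$ is the same for all $j$, so the contributions along the cycle cancel. Every pair $H\subset T$ occurs once, as an edge of the link of $H$.
\end{proof}

\section{Reduction to Laurent series}\label{sec:reduction}

On the real set $X$ the functions $z_F$ have modulus $1$, and nothing degenerates. The relations among the $A_F$ come from the complex points where some $z_F$ has a zero or a pole. Near such a point the configuration is given by Laurent series, and we isolate what is needed about it.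

Let $\mathcal O=\mathbb C[[t]]$ and $K=\mathbb C((t))$, with the valuation $\operatorname{ord}$, and put $W_K=W\otimes K$.

\begin{definition}\label{def:formal}
A \emph{formal configuration} consists of vectors $x_v,m_T\in W_K$ and elements $z_F\in K^*$ such that, with $e_{\tau,\sigma}$ defined by the first equation of \eqref{eq:apex} with the same real constants $b_v,c$, and with $e_\pm,m_\pm,\xi_F,\eta_F$ as in Section~\ref{sec:angles},
\begin{itemize}
\item[(R1)] $B(x_v,x_v)=-1$, and $B(x_v,x_w)=-\cosh\ell_{vw}$ for all edges $vw$;
\item[(R2)] $B(m_T,x_v)=0$ for $v\in T$, and $B(m_T,m_T)=1$;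
\item[(R3)] equations \eqref{eq:det} and \eqref{eq:diag} hold for every oriented hinge.
\end{itemize}
\end{definition}

By (R1) the vector $e_{\tau,\sigma}$ still has norm $1$ and is orthogonal to the $x_v$, $v\in\sigma$, since these are identities between entries of $\operatorname{Gr}(\tau)$.

\begin{proposition}\label{prop:local}
Let $n\ge3$. For a formal configuration put $d_F=\operatorname{ord}(z_F)$. Then $\sum_Fd_F[F]=0$ in $\mathcal P(\Lambda^{n-2})$. In particular $\sum_Fd_FA_F=0$.
\end{proposition}

The proof occupies Sections~\ref{sec:lattices}--\ref{sec:flattening}. Here we derive the theorems from it.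

\subsection{From a path to a Riemann surface}

A flexion is merely continuous, so we first replace it by an algebraic path. We use two standard facts \cite[Ch.~2 and~8]{BCR}. First, the connected components of a semialgebraic set are semialgebraic, and any two points of a connected semialgebraic set are joined in it by a continuous semialgebraic path. Second, a semialgebraic function on $[0,1]$ is, off finitely many points, real analytic and algebraic over $\mathbb R(s)$.

Let $x^0,x^1$ be points of the same connected component of $X$. By these facts there are a continuous path $\gamma\colon[0,1]\to X$ from $x^0$ to $x^1$ and a finite partition of $[0,1]$ such that on each open interval $I$ of the partition the coordinates of $\gamma$ are real analytic and algebraic over $\mathbb R(s)$. Fix $I$.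

The complex-valued analytic functions on $I$ form an integral domain. In its field of fractions let $\mathcal M$ be the field generated over $\mathbb C(s)$ by the coordinates of $\gamma$. It is a finite extension of $\mathbb C(s)$, hence it is the field of meromorphic functions on a compact connected Riemann surface $Y$. The coordinates of the $m_T$ and the functions $z_F\neq0$ are polynomials in the coordinates of $\gamma$, so they lie in $\mathcal M$, and (R1)--(R3) hold in $\mathcal M$ because they hold pointwise on $I$. For $p\in Y$, expansion in a local parameter $t$ at $p$ embeds $\mathcal M$ in $K$ over $\mathbb C$ and turns $\operatorname{ord}_p$ into $\operatorname{ord}$. The image is a formal configuration, so Proposition~\ref{prop:local} gives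
\begin{equation}\label{eq:ordp}
\sum_F\operatorname{ord}_p(z_F)[F]=0,\qquad\sum_FA_F\operatorname{ord}_p(z_F)=0\qquad\text{for all }p\in Y .
\end{equation}

A form without residues need not vanish, so one more step is needed, and it uses that the form is logarithmic. Let $\Gamma\subset\mathcal M^*$ be the group generated by the $z_F$. A meromorphic function on $Y$ without zeros and poles is constant, so $f\mapsto\operatorname{div}(f)=\sum_p\operatorname{ord}_p(f)\,p$ embeds $\Gamma/(\Gamma\cap\mathbb C^*)$ in the free abelian group $\operatorname{Div}(Y)$ generated by the points of $Y$. Hence this quotient is free of finite rank $r$. Choose $h_1,\dots,h_r\in\Gamma$ representing a basis. Then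
\begin{equation}\label{eq:basis}
z_F=\lambda_F\prod_{k=1}^rh_k^{a_{Fk}},\qquad\lambda_F\in\mathbb C^*,\quad a_{Fk}\in\mathbb Z,
\end{equation}
and the divisors of $h_1,\dots,h_r$ are linearly independent over $\mathbb Z$; that is, the integer matrix $(\operatorname{ord}_ph_k)_{p,k}$ has rank $r$. Being products of the $z_F^{\pm1}$, the $h_k$ are analytic functions of modulus $1$ on $I$ that extend continuously to the closure $\bar I$. Therefore $|\lambda_F|=1$, and \eqref{eq:basis} holds on $\bar I$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By \eqref{eq:ordp} and \eqref{eq:basis}, $\sum_k\operatorname{ord}_p(h_k)\sum_FA_Fa_{Fk}=0$ for all $p$. The rank of a matrix is the same over $\mathbb Q$ and over $\mathbb R$, so $\sum_FA_Fa_{Fk}=0$ for every $k$. Taking logarithmic derivatives of \eqref{eq:basis} on $I$,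
\[
i\sum_FA_F\alpha_F'=\sum_FA_F\frac{z_F'}{z_F}=\sum_k\Bigl(\sum_FA_Fa_{Fk}\Bigr)\frac{h_k'}{h_k}=0 .
\]
By Lemma~\ref{lem:schlafli}, $V\circ\gamma$ is constant on $I$. It is continuous on $[0,1]$ and the partition is finite, so $V(x^0)=V(x^1)$. All positions of a flexion lie in one connected component of $X$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Put $E_k=\sum_Fa_{Fk}[F]\in\mathcal P(\Lambda^{n-2})$. By \eqref{eq:ordp} and \eqref{eq:basis}, $\sum_k\operatorname{ord}_p(h_k)E_k=0$ for all $p$. We cannot divide in $\mathcal P(\Lambda^{n-2})$, but we can choose $r$ points $p$ that give a nonzero $r\times r$ minor $\Delta$ of $(\operatorname{ord}_ph_k)$ and multiply these $r$ equations by the adjugate matrix. This gives $\Delta E_k=0$ for all $k$. Identify $\mathbb R/2\pi\mathbb Z$ with $U(1)$ by $\alpha\mapsto e^{i\alpha}$. Every $g\in U(1)$ has the form $g_1^\Delta$, so $E_k\otimes g=\Delta E_k\otimes g_1=0$. Hence for $s\in\bar I$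
\[
\sum_F[F]\otimes z_F(s)=\sum_F[F]\otimes\lambda_F+\sum_kE_k\otimes h_k(s)=\sum_F[F]\otimes\lambda_F .
\]
So the element is constant on each $\bar I$, and these closed intervals cover $[0,1]$ and overlap at their ends; thus it takes the same value at $x^0$ and $x^1$. Applying $\operatorname{vol}\otimes\operatorname{id}$ gives the last assertion.
\end{proof}

\begin{remark}\label{rem:necessary}
The second relation in \eqref{eq:ordp} is also necessary for $V\circ\gamma$ to be constant on $I$: the form $\sum_FA_F\,dz_F/z_F$ on $Y$ equals $\bigl(\sum_FA_Fz_F'/z_F\bigr)ds$, so it vanishes if $V'=0$, and its residue at $p$ is $\sum_FA_F\operatorname{ord}_p(z_F)$. The relation is a real restriction on flexible polyhedra. If the $A_F$ are linearly independent over $\mathbb Q$, then $\sum_FA_Fa_{Fk}=0$ forces all $a_{Fk}=0$, and all dihedral angles are constant on each component of $X$.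
\end{remark}

\section{Lattices and paths}\label{sec:lattices}

From now on we fix a formal configuration. The difficulty is that the vectors $x_v$ have poles, so the configuration has no limit at $t=0$. A single facet, however, is rigid and has a limit in its own frame. The lattice spanned over $\mathcal O$ by this frame remembers exactly what is needed to set $t=0$, and $d_F$ will be the distance between the lattices of the two facets at $F$.

\subsection{Unimodular lattices}

Let $E$ be a finite-dimensional $K$-vector space with a nondegenerate symmetric form $B$. A \emph{lattice} in $E$ is the $\mathcal O$-span of a basis. If $L'\subset L$ are lattices, the \emph{colength} of $L'$ in $L$ is $\dim_{\mathbb C}L/L'<\infty$. A lattice is \emph{unimodular} if the Gram matrix of a basis is invertible over $\mathcal O$. Let $\mathcal G(E)$ be the graph whose vertices are the unimodular lattices in $E$, two of them, $L$ and $L'$, being adjacent if $L\cap L'$ has colength $1$ in both. We write $\mathcal G=\mathcal G(W_K)$. Two facts are used repeatedly.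
\begin{itemize}
\item[(L1)] On a unimodular lattice $L\subset W_K$ the forms $B$ and $\det$ take values in $\mathcal O$. For $\det$ this follows from \eqref{eq:gram}.
\item[(L2)] If $L$ is unimodular and $M\subset L$ is the $\mathcal O$-span of vectors whose Gram matrix is invertible over $\mathcal O$, then $L=M\oplus(L\cap M^\perp)$, and $L\cap M^\perp$ is a unimodular lattice in $M^\perp$. Indeed, the orthogonal projection of $y\in L$ to $M\otimes K$ has coefficients obtained from the products of $y$ with the basis of $M$ by the inverse Gram matrix, so it lies in $M$; and Gram determinants multiply in orthogonal sums.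
\end{itemize}

For a nonempty simplex $\sigma$ of $\mathcal S$ let $W_\sigma$ and $M_\sigma$ be the spans of $\{x_v\}_{v\in\sigma}$ over $\mathbb R$ and over $\mathcal O$. Since $\operatorname{Gr}(\sigma)$ is real and invertible, the $x_v$ are linearly independent over $K$, the form $B$ is real on $W_\sigma$, of signature $(\dim\sigma,1)$, and $M_\sigma/tM_\sigma=W_\sigma\otimes\mathbb C$. For a facet $T$ put
\[
L_T=M_T\oplus\mathcal Om_T .
\]
It is unimodular by (R1) and (R2). It is the only unimodular lattice containing the vertices of $T$: if $L\supset M_T$, then by (L2) $L=M_T\oplus\mathcal O\lambda m_T$ with $\lambda^2\in\mathcal O^*$.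

\subsection{The path of a hinge}\label{sec:paths}

Let $F$ be an oriented hinge. By \eqref{eq:apex}, $M_{T_\pm}=M_F\oplus\mathcal Oe_\pm$, and $e_\pm,m_\pm$ span the same $\mathcal O$-module as $e_\pm+im_\pm,\ e_\pm-im_\pm$. With \eqref{eq:diag} we obtain
\[
L_{T_+}=M_F\oplus\mathcal O\xi_F\oplus\mathcal O\eta_F,\qquad L_{T_-}=M_F\oplus\mathcal Oz_F^{-1}\xi_F\oplus\mathcal Oz_F\eta_F .
\]
These are two members of the sequence
\begin{equation}\label{eq:path}
L_F^{(k)}=M_F\oplus\mathcal Ot^{-k}\xi_F\oplus\mathcal Ot^k\eta_F,\qquad k\in\mathbb Z,
\end{equation}
namely $L_{T_+}=L_F^{(0)}$ and $L_{T_-}=L_F^{(d_F)}$. The lattices $L_F^{(k)}$ are unimodular and pairwise distinct, and consecutive ones are adjacent, since $L_F^{(k)}\cap L_F^{(k+1)}=M_F\oplus\mathcal Ot^{-k}\xi_F\oplus\mathcal Ot^{k+1}\eta_F$. Letting $k$ run from $0$ to $d_F$, we get a simple path of $|d_F|$ steps in $\mathcal G$ from $L_{T_+}$ to $L_{T_-}$, the \emph{path of $F$}. Reversing the orientation of $F$ replaces $(\xi_F,\eta_F)$ by $(z_F\eta_F,z_F^{-1}\xi_F)$, so the new $k$-th lattice is $M_F\oplus\mathcal Ot^{d_F-k}\eta_F\oplus\mathcal Ot^{k-d_F}\xi_F=L_F^{(d_F-k)}$: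 the path is reversed.

We break the paths into single steps because hinges with different $d_F$ may share only a part of their paths. For an oriented edge $\varepsilon=(L\to L')$ of $\mathcal G$ let $c_\varepsilon(F)\in\{0,\pm1\}$ be $1$ if the path of $F$ passes from $L$ to $L'$, $-1$ if it passes from $L'$ to $L$, and $0$ otherwise. This number changes sign with the orientation of $F$, so
\[
C_\varepsilon=\sum_Fc_\varepsilon(F)\,F\in C_{n-2}(\mathcal S;\mathbb Z)
\]
is a well-defined simplicial chain. Its support $\mathcal F_\varepsilon=\{F:c_\varepsilon(F)\ne0\}$ does not depend on the orientation of $\varepsilon$. We shall show that $C_\varepsilon$ is a cycle and that it can be flattened. Both phenomena are visible for $n=3$, where hinges are edges, joints are vertices and $\Lambda^{n-2}$ is a line.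

\subsection{Two examples in dimension three}\label{sec:examples}

In both examples $f_1,f_2\in W$ are orthonormal, $\xi=f_1+if_2$, $\eta=f_1-if_2$, and we use that $\frac12(t^{-1}\xi+t\eta)=\cos\alpha\,f_1+\sin\alpha\,f_2$ for $t=e^{i\alpha}$. The coordinates are rational functions of $t$, real for $|t|=1$, and we expand them at $t=0$. With $\Pi=\{f_1,f_2\}^\perp\subset W$, the lattices
\[
L_0=W\otimes\mathcal O,\qquad L_1=(\Pi\otimes\mathcal O)\oplus\mathcal Ot^{-1}\xi\oplus\mathcal Ot\eta
\]
are unimodular and adjacent; let $\varepsilon=(L_0\to L_1)$.

\begin{example}[a doubled hinge]\label{ex:hinge}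
Let $\mathcal S$ be the boundary of an octahedron with equator $a,p,b,p'$ and poles $c,d$; the positive facets through $c$ are $(a,p,c)$, $(p,b,c)$, $(b,p',c)$, $(p',a,c)$. Place $x_a,x_b$ on the line $\Pi\cap\Lambda^3$ with $\det(x_a,x_b,f_1,f_2)>0$, place $x_p,x_{p'}$ at two points strictly between them, and let
\[
x_c=g_c+r_cf_1,\qquad x_d=g_d+\tfrac12r_d(t^{-1}\xi+t\eta),\qquad g_c,g_d\in\Pi,\quad r_c,r_d>0 .
\]
The surface covers each of the triangles $abc$ and $abd$ twice, and $d$ rotates about the line $ab$. Orient the equatorial edges as $(a,p),(p,b),(b,p'),(p',a)$. For each of them $T_+$ contains $c$ and $e_+=f_1$. By \eqref{eq:det}, $m_+=f_2$ for the first two, which point from $a$ to $b$, and $m_+=-f_2$ for the last two. Hence $z_{ap}=z_{pb}=t$ and $z_{bp'}=z_{p'a}=t^{-1}$. At the other edges both facets lie in one plane, so $z_F=\pm1$. The facets through $c$ have their vertices in $L_0$ and those through $d$ in $L_1$, so their lattices are $L_0$ and $L_1$. All four paths go from $L_0$ to $L_1$, and $C_\varepsilon$ is the equator, a cycle. It lies on a line, where it runs from $a$ to $b$ along the edges with $d_F=1$ and back along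 those with $d_F=-1$. Proposition~\ref{prop:local} says that $\ell_{ap}+\ell_{pb}-\ell_{bp'}-\ell_{p'a}=0$.
\end{example}

Here the cycle was flat from the start. The next example shows how flatness arises at $t=0$ when the real polyhedron is never flat.

\begin{example}[a vertex with four equal face angles]\label{ex:vertex}
Let $v$ be a vertex with link $(u_1,u_2,u_3,u_4)$ as in \eqref{eq:link}, and write $x_{u_j}=\cosh\ell_j\,x_v+\sinh\ell_j\,w_j$ with unit vectors $w_j\in x_v^\perp$. Suppose that all four face angles at $v$ equal $\theta\in(0,\pi)$, $\theta\ne\pi/2$, so $B(w_{j-1},w_j)=\cos\theta$. Let $f_1,f_2,f_3$ be an orthonormal basis of $x_v^\perp$ with $\det(x_v,f_3,f_1,f_2)=1$, and put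
\[
w_1=f_3,\qquad w_2=\cos\theta\,f_3+\sin\theta\,f_1,\qquad w_4=\cos\theta\,f_3+\tfrac12\sin\theta\,(t^{-1}\xi+t\eta).
\]
Let $w_3$ be the mirror image of $w_1$ in the plane of $w_2,w_4$. The projection of $w_1$ to this plane is $\lambda(w_2+w_4)$ with $\lambda\,(1+B(w_2,w_4))=\cos\theta$, and $B(w_2,w_4)=\cos^2\theta+\frac12\sin^2\theta\,(t+t^{-1})$. So
\[
w_3=2\lambda(w_2+w_4)-w_1,\qquad\lambda=\frac{2t\cos\theta}{\sin^2\theta+2t(1+\cos^2\theta)+t^2\sin^2\theta}\in t\mathcal O .
\]
For $F_1=(v,u_1)$ we have $T_+=T_2$, $e_+=f_1$, $m_+=f_2$, and $z_{F_1}=t$. The mirror carries $F_1$ to the ray of $F_3$, reverses $\det$ and interchanges the roles of $T_+$ and $T_-$, so $z_{F_3}=t$ as well. We have $w_1,w_2,w_3\in L_0$, and $w_3,w_4,w_1\in L_1$ because $tw_2\in tL_0\subset L_1$. Hence $L_{T_2}=L_{T_3}=L_0$, $L_{T_4}=L_{T_1}=L_1$, and $d_{F_2}=d_{F_4}=0$. Going once around $v$ we pass from $L_0$ to $L_1$ at $F_1$ and return at $F_3=(v,u_3)$, so near $v$ the chain $C_\varepsilon$ is $(v,u_1)-(v,u_3)$, the path $u_3\to v\to u_1$, which has no boundary at $v$.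

On the real flexion this path is never straight, since $w_3=-w_1$ would give $\cos\theta=B(w_2,w_3)=-\cos\theta$. But modulo $t$,
\[
w_3\equiv-f_3+2\cot\theta\,\xi .
\]
So in $L_0/tL_0$ the vectors $x_v,x_{u_1},x_{u_3}$ lie in $\xi^\perp$, and in the quotient $\xi^\perp/\mathbb C\xi=\Pi\otimes\mathbb C$, to which $B$ descends because $\xi$ is isotropic, they become $x_v$, $\cosh\ell_1\,x_v+\sinh\ell_1f_3$, $\cosh\ell_3\,x_v-\sinh\ell_3f_3$: three points of a \emph{real} line, with $v$ in the middle and with the correct distances.
\end{example}

The examples show the rule that we shall prove in general. The chain $C_\varepsilon$ is a cycle; it flattens in a quotient $\xi^\perp/\mathbb C\xi$; and the flattened cycle passes straight through a joint where $\operatorname{sgn}d_F$ is the same on both sides, and folds back (as at $a$ and $b$ in Example~\ref{ex:hinge}) where it changes.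

\section{The chains $C_\varepsilon$ are cycles}\label{sec:cycles}

Going around a joint $H$, the paths of the hinges form a closed walk in $\mathcal G$, and we want it to cross each edge equally often in both directions. In $\mathcal G$ itself a closed walk need not do so: as $\dim W_K\ge4$, there are two orthogonal pairs $\xi_1,\eta_1$ and $\xi_2,\eta_2$ of isotropic vectors, and rescaling them independently by powers of $t$ produces a square grid in $\mathcal G$. But the walk around $H$ fixes $M_H$, so it takes place in a space of dimension $(n+1)-(n-2)=3$, and there the graph is a tree.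

\begin{lemma}\label{lem:tree}
Let $E$ be a $3$-dimensional $K$-vector space with a nondegenerate symmetric form that contains a unimodular lattice. Then $\mathcal G(E)$ has no circuits, and a closed walk in $\mathcal G(E)$ crosses each edge equally often in both directions.
\end{lemma}

\begin{proof}
We identify $\mathcal G(E)$ with the Bruhat--Tits tree of $K^2$ \cite[II.1.1]{Serre}, and we include the proof that the latter has no circuits.

\emph{Step 1: orthonormal bases.} A unimodular lattice $J$ reduces modulo $t$ to a nondegenerate form over $\mathbb C$, so it contains a vector $y$ with $B(y,y)\in\mathcal O^*$. Units of $\mathcal O$ are squares, so we may take $B(y,y)=1$. By (L2) and induction on the rank, $J$ has an orthonormal basis. Hence any two unimodular lattices of rank $3$, in the same or in different spaces, are related by an isometry. In $\mathfrak{sl}_2(K)$ with the form $B(\varphi,\psi)=\frac12\operatorname{tr}(\varphi\psi)$ the lattice $\mathfrak{sl}_2(\mathcal O)$ is unimodular: $\operatorname{diag}(1,-1)$ has norm $1$ and is orthogonal to the isotropic matrices $E_{12},E_{21}$, whose product is $\frac12$. So we may assume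 $E=\mathfrak{sl}_2(K)$.

\emph{Step 2: vertices.} For a lattice $U\subset K^2$ let $\mathfrak{sl}(U)$ be the set of traceless endomorphisms that preserve $U$. If $U=g\mathcal O^2$ with $g\in GL_2(K)$, then $\mathfrak{sl}(U)=g\,\mathfrak{sl}_2(\mathcal O)g^{-1}$, which is unimodular since conjugation is an isometry. Conversely, let $J$ be unimodular. By Step 1, $J=\Phi(\mathfrak{sl}_2(\mathcal O))$ for an isometry $\Phi$, and by the Cartan--Dieudonn\'e theorem $\Phi$ is a product of reflections in nonisotropic vectors. The Cayley--Hamilton theorem gives $\varphi^2=B(\varphi,\varphi)\cdot1$, and polarizing, $\varphi\psi+\psi\varphi=2B(\varphi,\psi)\cdot1$. For nonisotropic $\varphi$ it follows that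
\[
\varphi\psi\varphi^{-1}=2B(\varphi,\psi)\varphi^{-1}-\psi=\frac{2B(\varphi,\psi)}{B(\varphi,\varphi)}\varphi-\psi,
\]
which is minus the reflection of $\psi$ in $\varphi$. So $\Phi$ is $\pm$ conjugation by some $g$, and $J=\mathfrak{sl}(g\mathcal O^2)$.

\emph{Step 3: edges.} Given lattices $U,U'\subset K^2$, the elementary divisor theorem provides a basis $y_1,y_2$ of $U$ such that $t^ay_1,t^by_2$ is a basis of $U'$. In the basis $y_1,y_2$, the lattice $\mathfrak{sl}(U)$ consists of the traceless matrices over $\mathcal O$, while in $\mathfrak{sl}(U')$ the diagonal entries run over $\mathcal O$ and the off-diagonal entries over $t^{a-b}\mathcal O$ and $t^{b-a}\mathcal O$. So the intersection has colength $|a-b|$ in both. Hence $\mathfrak{sl}(U)=\mathfrak{sl}(U')$ if and only if $U'=t^aU$, and adjacency means $|a-b|=1$. Thus the vertices of $\mathcal G(E)$ are the homothety classes $[U]$, and each neighbor of $[U]$ has a representative $U'$ with $tU\subset U'\subset U$, of colength $1$ in $U$.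

\emph{Step 4: no circuits.} Take a walk of length $N\ge1$ without backtracking and represent it by $U_0\supset U_1\supset\dots\supset U_N$ with $tU_j\subset U_{j+1}$ and all colengths $1$. For $1\le j\le N-1$, both $U_{j+1}$ and $tU_{j-1}$ contain $tU_j$ and have colength $1$ in $U_j$. They are different because $[U_{j+1}]\ne[U_{j-1}]$, so they give two different lines in the plane $U_j/tU_j$, and $U_j=U_{j+1}+tU_{j-1}\subset U_{j+1}+tU_0$. Therefore $U_j\not\subset tU_0$ implies $U_{j+1}\not\subset tU_0$. Since $U_1$ has colength $1$ and $tU_0$ has colength $2$ in $U_0$, we have $U_1\not\subset tU_0$, and so $U_N\not\subset tU_0$. In Step 3 applied to $U_0,U_N$ we have $a,b\ge0$, $a+b=N$ and $\min(a,b)=0$, so $|a-b|=N>0$ and $[U_N]\ne[U_0]$. A circuit would be a closed walk without backtracking, so there are none.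

Finally, removing an edge separates its endpoints, since a simple path joining them in the rest of the graph would close up to a circuit. So consecutive crossings of an edge by a walk have opposite directions, and in a closed walk they pair off.
\end{proof}

\begin{proposition}\label{prop:cycle}
For every oriented edge $\varepsilon$ of $\mathcal G$, $\partial C_\varepsilon=0$.
\end{proposition}

\begin{proof}
Fix an ordered joint $H$ and let $E_H\subset W_K$ be the orthogonal complement of $M_H$, a $3$-dimensional space. For a hinge $F\supset H$, equation \eqref{eq:apex} gives $M_F=M_H\oplus\mathcal Oe_{F,H}$, so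
\[
L_F^{(k)}=M_H\oplus J,\qquad J=\mathcal Oe_{F,H}\oplus\mathcal Ot^{-k}\xi_F\oplus\mathcal Ot^k\eta_F,
\]
with $J$ unimodular in $E_H$. Since $(M_H\oplus J)\cap(M_H\oplus J')=M_H\oplus(J\cap J')$, the map $J\mapsto M_H\oplus J$ is injective, and $J,J'$ are adjacent if and only if their images are. So the paths of all hinges through $H$ lie in a copy of $\mathcal G(E_H)$ inside $\mathcal G$.

Orient each hinge $H\cup\{u\}$ as $(H,u)$. Then $H$ has the same coefficient $(-1)^{n-2}$ in all their boundaries, so the coefficient of $H$ in $\partial C_\varepsilon$ is $\pm\sum_uc_\varepsilon(H,u)$. Consider a cycle of the link. By \eqref{eq:link}, $(H,u_j,u_{j+1})$ is a positive ordering of $T_{j+1}$, so the path of $F_j$ leads from $L_{T_{j+1}}$ to $L_{T_j}$. The paths of $F_N,F_{N-1},\dots,F_1$ thus form a closed walk in $\mathcal G(E_H)$, and $\sum_jc_\varepsilon(F_j)=0$ by Lemma~\ref{lem:tree}. Sum over the cycles of the link.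
\end{proof}

\section{Flattening}\label{sec:flattening}

Fix an oriented edge $\varepsilon=(L\to L')$ with $\mathcal F_\varepsilon\ne\emptyset$. We need three things: a space that depends only on $\varepsilon$ and receives all hinges of $\mathcal F_\varepsilon$ isometrically; a volume form on it that tells the orientation of each flattened hinge; and a real structure, since the space is complex.

\subsection{The space $Q_\varepsilon$}

Let $F\in\mathcal F_\varepsilon$ be oriented. Then $\{L,L'\}=\{L_F^{(k)},L_F^{(k+1)}\}$ for some $k$, and
\begin{equation}\label{eq:edge}
L=M_F\oplus\mathcal O\xi\oplus\mathcal O\eta,\qquad L'=M_F\oplus\mathcal Ot^{-1}\xi\oplus\mathcal Ot\eta,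
\end{equation}
where $\xi,\eta$ are isotropic, orthogonal to $M_F$, with $B(\xi,\eta)=2$. Explicitly, since the path of $F$ runs in the direction of increasing $k$ exactly when $d_F>0$, there are two cases:
\begin{equation}\label{eq:cases}
\begin{array}{llll}
L=L_F^{(k)}: & \xi=t^{-k}\xi_F, & \eta=t^k\eta_F, & c_\varepsilon(F)=\operatorname{sgn}d_F;\\[2pt]
L=L_F^{(k+1)}: & \xi=t^{k+1}\eta_F, & \eta=t^{-k-1}\xi_F, & c_\varepsilon(F)=-\operatorname{sgn}d_F.
\end{array}
\end{equation}
Put $D=L\cap L'$ and $D'=t(L+L')$. From \eqref{eq:edge},
\begin{equation}\label{eq:D}
D=M_F\oplus\mathcal O\xi\oplus\mathcal Ot\eta,\qquad D'=tM_F\oplus\mathcal O\xi\oplus\mathcal Ot\eta .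
\end{equation}
So $tD\subset D'\subset D$, and
\[
Q_\varepsilon=D/D'
\]
is a complex vector space defined by $L$ and $L'$ alone. By (L1), $B(D,L+L')\subset\mathcal O$, hence $B(D,D')\subset t\mathcal O$, and $B\bmod t$ is a well-defined complex bilinear form on $Q_\varepsilon$, again denoted by $B$. Since $tL\subset D'$, the space $Q_\varepsilon$ is the quotient of $D/tL=\xi^\perp\subset L/tL$ by the isotropic line $D'/tL=\mathbb C\xi$, as in Example~\ref{ex:vertex}.

By \eqref{eq:D}, for every $F\in\mathcal F_\varepsilon$ the natural map $W_F\otimes\mathbb C=M_F/tM_F\to Q_\varepsilon$ is an isometric isomorphism; in particular $\dim Q_\varepsilon=n-1$. For a vertex $v$ of some $F\in\mathcal F_\varepsilon$ let $y_v\in Q_\varepsilon$ be the class of $x_v\in D$. It does not depend on $F$, and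
\begin{equation}\label{eq:isometric}
B(y_v,y_w)=B(x_v,x_w)\qquad\text{if }v,w\text{ lie in a common }F\in\mathcal F_\varepsilon .
\end{equation}

\subsection{The volume form}

The vectors $\xi,\eta$ depend on $F$, so the natural candidate $\det(\cdot,\dots,\cdot,\eta,\xi)$ has to be described through $L$ and $L'$ only.

\begin{lemma}\label{lem:form}
There is an alternating $(n-1)$-form $\omega_\varepsilon$ on $Q_\varepsilon$ such that for every $F\in\mathcal F_\varepsilon$ with orientation $(v_1,\dots,v_{n-1})$
\begin{equation}\label{eq:sign}
\omega_\varepsilon(y_{v_1},\dots,y_{v_{n-1}})=c_\varepsilon(F)\operatorname{sgn}(d_F)\,\delta_F .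
\end{equation}
\end{lemma}

\begin{proof}
Choose $\tilde\xi\in tL'$ and $\tilde\eta\in L$ with $B(\tilde\xi,\tilde\eta)\in\mathcal O^*$; for instance, $\xi$ and $\eta$ for one hinge. For $y_1,\dots,y_{n-1}\in D$ put
\[
\omega_\varepsilon(y_1,\dots,y_{n-1})=-i\,\frac{\det(y_1,\dots,y_{n-1},\tilde\eta,\tilde\xi)}{B(\tilde\xi,\tilde\eta)}\bmod t .
\]
Now let $F\in\mathcal F_\varepsilon$ be arbitrary and use \eqref{eq:edge}. As $tL'=tM_F\oplus\mathcal O\xi\oplus\mathcal Ot^2\eta$, we have $\tilde\xi\equiv a\xi\pmod{tL}$ with $a\in\mathcal O$. Write $\tilde\eta=b\eta+\eta_1$ with $b\in\mathcal O$ and $\eta_1\in M_F\oplus\mathcal O\xi$; then $B(\tilde\xi,\tilde\eta)\equiv aB(\xi,\tilde\eta)=2ab\pmod t$. By \eqref{eq:D}, $y_j\equiv\mu_j+a_j\xi\pmod{tL}$ with $\mu_j\in M_F$, $a_j\in\mathcal O$. All arguments of $\det$ lie in $L$, so by (L1) they may be changed by elements of $tL$, and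
\[
\det(y_1,\dots,y_{n-1},\tilde\eta,\tilde\xi)\equiv ab\det(\mu_1,\dots,\mu_{n-1},\eta,\xi)+a\det(\mu_1,\dots,\mu_{n-1},\eta_1,\xi).
\]
The last determinant is zero, because its $n+1$ arguments lie in the $n$-dimensional span of $M_F$ and $\xi$. Hence
\[
\omega_\varepsilon(y_1,\dots,y_{n-1})=-\tfrac i2\det(\mu_1,\dots,\mu_{n-1},\eta,\xi)\bmod t .
\]
This depends only on the $\mu_j$ modulo $tM_F$, that is, on the classes of the $y_j$ in $Q_\varepsilon$. So $\omega_\varepsilon$ is a form on $Q_\varepsilon$, and the last formula holds for every $F\in\mathcal F_\varepsilon$. Take $\mu_j=x_{v_j}$. We have $\eta_F\wedge\xi_F=(e_+-im_+)\wedge(e_++im_+)=2i\,e_+\wedge m_+$. In the first case of \eqref{eq:cases}, $\eta\wedge\xi=\eta_F\wedge\xi_F$, and \eqref{eq:det} gives the value $-\frac i2\cdot2i\,\delta_F=\delta_F$; in the second case $\eta\wedge\xi=-\eta_F\wedge\xi_F$ and the value is $-\delta_F$. In both cases the sign is $c_\varepsilon(F)\operatorname{sgn}(d_F)$.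
\end{proof}

\subsection{The real form}

Each $F\in\mathcal F_\varepsilon$ gives a real form of $Q_\varepsilon$, the image of $W_F$, and a priori different hinges give different real forms. For hinges with a common joint, however, only one coordinate is undetermined, and its square is positive. Call two hinges of $\mathcal F_\varepsilon$ \emph{equivalent} if they are joined by a sequence of hinges of $\mathcal F_\varepsilon$ in which consecutive ones have a common joint.

\begin{lemma}\label{lem:real}
Let $n\ge3$ and let $\mathcal C\subset\mathcal F_\varepsilon$ be an equivalence class. Then all $W_F$, $F\in\mathcal C$, have the same image $R\subset Q_\varepsilon$, a real space of signature $(n-2,1)$, and all $y_v$ with $v\in F\in\mathcal C$ lie on one sheet $\Lambda_R\cong\Lambda^{n-2}$ of the hyperboloid $\{y\in R:B(y,y)=-1\}$.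
\end{lemma}

\begin{proof}
Take $F_0\in\mathcal C$ and let $R$ be the image of $W_{F_0}$. By \eqref{eq:isometric}, $B(y_v,y_v)=-1$ and $B(y_v,y_w)<0$ for $v,w\in F_0$, so these points lie on one sheet $\Lambda_R$. Suppose that $F\in\mathcal C$ has image $R$ and vertices on $\Lambda_R$, and let $F'=H\cup\{a\}\in\mathcal C$ with $F\cap F'=H$. It suffices to prove the same for $F'$.

Let $\bar e\in R$ be the image of $e_{F,H}$. Then $Q_\varepsilon$ is the orthogonal sum of the complex span of $\{y_u\}_{u\in H}$ and $\mathbb C\bar e$, with $B(\bar e,\bar e)=1$. Write $y_a=\sum_{u\in H}b'_uy_u+c'\bar e$ with complex coefficients and compare with $x_a=\sum_{u\in H}b_ux_u+c\,e_{F',H}$ from \eqref{eq:apex}. Taking products with the vertices of $H$ and using \eqref{eq:isometric} for $F'$, we see that $(b'_u)$ and $(b_u)$ solve the same linear system with the invertible matrix $\operatorname{Gr}(H)$, so $b'_u=b_u\in\mathbb R$. Taking norms, $B(y_a,y_a)=-1=B(x_a,x_a)$ gives $c'^2=c^2>0$. So $c'=\pm c$ is real, $y_a\in R$, and the image of $W_{F'}$ is contained in $R$ and has the same real dimension $n-1$. Finally, $H\neq\emptyset$ because $n\ge3$, and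 $B(y_a,y_u)=-\cosh\ell_{au}<0$ for $u\in H$, so $y_a$ lies on the sheet of $y_u$.
\end{proof}

\subsection{End of the proof}

\begin{proof}[Proof of Proposition~\ref{prop:local}]
Let $\varepsilon$, $\mathcal C$, $R$, $\Lambda_R$ be as in Lemma~\ref{lem:real}, and put $C_{\mathcal C}=\sum_{F\in\mathcal C}c_\varepsilon(F)F$. All hinges of $\mathcal F_\varepsilon$ that contain a given joint $H$ are equivalent. So either none of them is in $\mathcal C$, or the coefficient of $H$ in $\partial C_{\mathcal C}$ equals its coefficient in $\partial C_\varepsilon$, which is zero by Proposition~\ref{prop:cycle}. Thus $C_{\mathcal C}$ is a cycle.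

By \eqref{eq:sign}, $\omega_\varepsilon$ takes the value $\pm\delta_{F_0}$ on a real basis of $R$ with Gram determinant $-\delta_{F_0}^2$. So $\omega_\varepsilon$ is real on $R$ and satisfies \eqref{eq:gram} there; it serves as the form $\det$ for the hyperboloid model $\Lambda_R$. The map $v\mapsto y_v$ sends $C_{\mathcal C}$ to a cycle of straight $(n-2)$-simplices in $\Lambda_R$. By \eqref{eq:isometric} the image $y(F)$ of $F$ is a nondegenerate simplex congruent to $F$, and by \eqref{eq:sign} its orientation sign is $c_\varepsilon(F)\operatorname{sgn}(d_F)$.

Cut $\Lambda_R$ into cells by all hyperplanes spanned by the $(n-3)$-faces of the simplices $y(F)$, $F\in\mathcal C$. Each $y(F)$ is a union of bounded cells $Z$, which are convex polytopes, so $[F]=\sum_{Z\subset y(F)}[Z]$. Let $q$ be an interior point of a bounded cell $Z$. Lemma~\ref{lem:degree} applies with $m=n-2\ge1$ and gives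
\[
0=\sum_{F\in\mathcal C,\ y(F)\supset Z}c_\varepsilon(F)\cdot c_\varepsilon(F)\operatorname{sgn}(d_F)=\sum_{F\in\mathcal C,\ y(F)\supset Z}\operatorname{sgn}(d_F).
\]
Therefore
\[
\sum_{F\in\mathcal C}\operatorname{sgn}(d_F)[F]=\sum_Z\Bigl(\sum_{F\in\mathcal C,\ y(F)\supset Z}\operatorname{sgn}(d_F)\Bigr)[Z]=0 .
\]
Sum over the classes $\mathcal C\subset\mathcal F_\varepsilon$ and then over the finitely many unoriented edges of $\mathcal G$ that lie on some path. The path of $F$ is simple of length $|d_F|$, so $F$ belongs to $\mathcal F_\varepsilon$ for exactly $|d_F|$ unoriented edges, and the total is $\sum_F|d_F|\operatorname{sgn}(d_F)[F]=\sum_Fd_F[F]$.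
\end{proof}

This completes the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}.

\section{Where the hypotheses are used}\label{sec:hypotheses}

Connectedness of the surface and the parity of $n$ are not used. Boundedness enters through the invertibility of the Gram matrices $\operatorname{Gr}(\sigma)$ of all simplices, joints included; for $n=3$ a vertex at infinity would be an isotropic vector, and $M_H$ would not split off in Proposition~\ref{prop:cycle}. The signature of $B$ enters at the very end: a sheet of the hyperboloid in $R$ is contractible, whereas for a positive definite form the corresponding quadric would be a sphere $S^{n-2}$, with $H_{n-2}(S^{n-2})\ne0$, and the local degree would not be forced to vanish.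

The hypothesis $n\ge3$ is used in Lemma~\ref{lem:real}, where $H\ne\emptyset$ keeps the flattened vertices on one sheet, and in the last step, where $H_{n-2}(\Lambda^{n-2})=0$. For $n=2$ the joint is empty, $R$ is a line, and the hyperboloid consists of two points $\pm y$. The following example shows that both points can occur and that Proposition~\ref{prop:local} then fails.

\begin{example}[a rhombus]\label{ex:rhombus}
Let $n=2$; facets are edges, hinges are vertices, and $A_F=1$. Let $f_0,f_1,f_2$ be an orthonormal basis of $W$ with $f_0\in\Lambda^2$ and $\det(f_0,f_1,f_2)=1$, and let $\xi,\eta,L_0,L_1,\varepsilon$ be as in Section~\ref{sec:examples}, with $\Pi=\mathbb Rf_0$. The rhombus $x_1x_2x_3x_4$ with side $\ell$ is given by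
\[
x_1=f_0,\qquad x_2=\cosh\ell\,f_0+\sinh\ell\,f_1,\qquad x_4=\cosh\ell\,f_0+\tfrac12\sinh\ell\,(t^{-1}\xi+t\eta),
\]
and $x_3=2\lambda(x_2+x_4)-x_1$, the mirror image of $x_1$ in the diagonal $x_2x_4$. Here $\lambda\,(1-B(x_2,x_4))=\cosh\ell$ and $B(x_2,x_4)=-\cosh^2\ell+\frac12\sinh^2\ell\,(t+t^{-1})$, so $\lambda\equiv-2t\cosh\ell/\sinh^2\ell\pmod{t^2}$ and
\[
x_3\equiv-x_1-2\coth\ell\,\xi\pmod{tL_0}.
\]
The mirror argument of Example~\ref{ex:vertex} gives $z_1=z_3=t$, and $x_1,x_2,x_3\in L_0$, $x_3,x_4,x_1\in L_1$ give $d_2=d_4=0$. In $Q_\varepsilon=\xi^\perp/\mathbb C\xi$ we have $y_3=-y_1$: the two vertices land on different sheets, and $\sum_Fd_FA_F=2\neq0$. This agrees with the fact that the area of the rhombus changes.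
\end{example}

\begin{thebibliography}{9}

\bibitem{BCR} Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.

\bibitem{Gaifullin} Alexander A. Gaifullin, \emph{The analytic continuation of volume and the Bellows conjecture in Lobachevsky spaces}, arXiv:1504.02977 (2015).

\bibitem{Serre} Serre, \emph{Trees}.

\end{thebibliography}
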